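# Constant negative $Q$-curvature and finite volume: solutions that are not bounded above

## 1. The guess $\sup u<\infty$, tested on $m=1$, on radial solutions, and on $m=2$

Let $m\ge1$ be an integer and $Q\in\mathbb R$. We look at solutions $u$ of
$$(-\Delta)^m u=Qe^{2mu}\quad\text{on }\mathbb R^{2m},\tag{1}$$
with
$$\alpha:=\frac1{|S^{2m}|}\int_{\mathbb R^{2m}}e^{2mu(x)}\,dx<\infty .\tag{2}$$
Geometrically, the metric $e^{2u}g_{\mathbb R^{2m}}$ has constant $Q$-curvature $Q$ and finite volume. The number $\alpha$ is its volume, measured in units of the round sphere. For instance, the function $\log\frac{2}{1+|x|^2}$ has $\alpha=1$, because $\big(\frac2{1+|x|^2}\big)^2|dx|^2$ is the round metric of $S^{2m}$ read through stereographic projection. Every solution of (1) is smooth. If $u$ solves (1) with constant $Q$, then $u-\frac1{2m}\log\lambda$ solves it with constant $\lambda Q$, so only the sign of $Q$ matters. We take $Q<0$.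

The problem comes from Luca Martinazzi, "Conformal metrics on $\mathbb R^{2m}$ with constant Q-curvature", arXiv:0805.0749 (2008). Three facts are given: (i) for $Q<0$, $m=1$ there is no solution of (1)–(2); (ii) for $Q<0$ and every $m\ge2$ there are radially symmetric solutions; (iii) for $m=2$ and $Q<0$ every solution satisfies $\sup_{\mathbb R^4}u<\infty$. The question is whether $\sup_{\mathbb R^{2m}}u<\infty$ for every solution of (1)–(2) with $Q<0$ when $m>2$.

The first guess is yes: the volume is finite, so surely $u$ cannot be large far away. Let us test this.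

**The case $m=1$.** Here $\Delta u=|Q|e^{2u}>0$. Let $\bar u(r)$ be the mean of $u$ over the circle $|x|=r$. Then $\bar u'(r)=\frac1{2\pi r}\int_{B_r}\Delta u\ge0$, so $\bar u(r)\ge u(0)$, and by Jensen's inequality
$$\int_{\mathbb R^2} e^{2u}\,dx\ge\int_0^\infty 2\pi r\,e^{2\bar u(r)}\,dr\ge e^{2u(0)}\int_0^\infty2\pi r\,dr=\infty .$$
There is no solution at all, so the guess holds vacuously.

**Radial solutions, any $m$.** Let $f$ be a smooth radial function on $\mathbb R^{2m}$ such that $\Delta f$ has one sign ($\ge0$ or $\le 0$) for large $r$. From $(r^{2m-1}f')'=r^{2m-1}\Delta f$ the function $r^{2m-1}f'$ is monotone for large $r$. A monotone function has one sign eventually, so $f$ is monotone for large $r$, and therefore $f$ has one sign for large $r$. Now let $u$ be a radial solution of (1)–(2). Since $\Delta^mu=(-1)^{m}Qe^{2mu}$ has one sign, the observation applies successively to $f=\Delta^{m-1}u,\Delta^{m-2}u,\dots,u$, and shows that $u$ is monotone for large $r$. If $u$ were eventually nondecreasing,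 $e^{2mu}$ would be bounded below by a positive constant near infinity and (2) would fail. So $u$ is eventually nonincreasing, hence bounded above. The guess passes again.

**The case $m=2$, in a model.** We shall prove later that every solution has the form $u=p+v$, with $p$ a polynomial of degree at most $2m-2$, bounded above, and $v$ a logarithmic potential growing, in an averaged sense, like $2\alpha\log|x|$. As a model take $v=2\alpha\log(1+|x|)$. For $m=2$ we have $\deg p\le2$, so $p(x)=c+\ell\cdot x-Ax\cdot x$ with $A$ symmetric. Boundedness above forces $A\ge0$ and $\ell\perp\ker A$. If $A>0$, then $p$ tends to $-\infty$ quadratically and $u$ is bounded above. If $A$ has a unit vector $e$ in its kernel, then $p(x+te)=p(x)$ for all $t$, and $\int e^{4p}(1+|x|)^{8\alpha}dx=\infty$ already by integration along $e$. So for $m=2$ the model agrees with (iii).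

## 2. A narrowing ridge of degree four

The model suggests how to prove the guess for $m\ge3$: write $u=p+v$ with $v\le2\alpha\log(1+|x|)$, and use the finite volume to show that $p\to-\infty$ fast enough to beat the logarithm. For $m=2$ this worked because a polynomial of degree at most two that is bounded above and does not tend to $-\infty$ is constant along a line direction.

This is where the approach stops. For $m\ge3$ the degree $2m-2$ is at least $4$. Write $x=(x_1,x')\in\mathbb R\times\mathbb R^{2m-1}$ and take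
$$p(x)=-|x'|^2(1+x_1^2).$$
It is bounded above by $0$ and vanishes along the whole $x_1$-axis, so it does not tend to $-\infty$. Yet the substitution $z=(1+x_1^2)^{1/2}x'$ gives
$$\int_{\mathbb R^{2m}}e^{2mp}\,dx=\int_{\mathbb R}(1+x_1^2)^{-\frac{2m-1}2}dx_1\int_{\mathbb R^{2m-1}}e^{-2m|z|^2}dz<\infty .$$
The ridge $\{x'=0\}$ has width of order $|x_1|^{-1}$, and its cross-section has dimension $2m-1$, so it has finite volume. A power of $|x|$ can even be afforded as an extra factor. A potential $v$ that grows logarithmically along the ridge should then give a solution that is unbounded above.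

The condition $m\ge3$ enters here because we need $\Delta^mp=0$. One computes $\Delta(|x'|^2x_1^2)=2(2m-1)x_1^2+2|x'|^2$ and $\Delta^2(|x'|^2x_1^2)=8(2m-1)\ne0$, so the polynomial is not admissible for $m=2$, while $\deg p=4<2m$ for $m\ge3$. So the guess is wrong for every $m>2$.

**Theorem A.** Let $m\ge3$, $Q<0$. There is a solution $u$ of (1)–(2) with $u(te_1)\to+\infty$ as $t\to\infty$.

## 3. Logarithmic potentials

Put $\gamma_m:=\frac{(2m-1)!}2|S^{2m}|$. The textbook fact behind everything is
$$(-\Delta)^m\log\frac1{|x|}=\gamma_m\delta_0\quad\text{in }\mathbb R^{2m}.\tag{3}$$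
For $m=1$ this reads $\gamma_1=\frac12\cdot4\pi=2\pi$. For $m=2$, $-\Delta\log\frac1{|x|}=2|x|^{-2}$ and $-\Delta|x|^{-2}=4\pi^2\delta_0$ in $\mathbb R^4$, which gives $8\pi^2=3\cdot\frac{8\pi^2}3=\gamma_2$.

We write $\langle f\rangle_{x_0,R}$ for the mean of $f$ over the ball $B_R(x_0)$, and $B_R=B_R(0)$. Constants $C$ may change from line to line.

**Lemma 1.**

(i) There is $C=C(m)$ such that for all $x_0$, all $R\ge2+|x_0|$ and all $y$,
$$\Big\langle\Big|\log\frac{|\cdot-y|}{1+|y|}\Big|\Big\rangle_{x_0,R}\le C\log R.\tag{4}$$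

(ii) Let $\theta\ge0$ be integrable and locally bounded on $\mathbb R^{2m}$ and $V(x)=\int\log\frac{|x-y|}{1+|y|}\,\theta(y)\,dy$. The integral converges absolutely for every $x$, $V$ is continuous, $V(x)\le\|\theta\|_1\log(1+|x|)$, and $(-\Delta)^mV=-\gamma_m\theta$ in the sense of distributions.

(iii) If $w$ is continuous and $(-\Delta)^mw=c\,e^{2m(P+w)}$ in distributions, with $c$ a constant and $P$ a polynomial, then $w\in C^\infty$.

**Proof.** (i) Let $z\in B_R(x_0)$, so $|z|\le2R$. If $|y|\ge4R$, then $|z|\le|y|/2$, hence $\frac12|y|\le|z-y|\le\frac32|y|$. Also $|y|\le1+|y|\le2|y|$. The ratio lies in $[\frac14,2]$, and its logarithm is at most $\log4\le2\log R$ in absolute value. If $|y|<4R$, then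
$$\Big|\log\frac{|z-y|}{1+|y|}\Big|\le\log^+|z-y|+\log^-|z-y|+\log(1+|y|)\le\log(6R)+\log^-|z-y|+\log(1+4R),$$
and $\langle\log^-|\cdot-y|\rangle_{x_0,R}\le\frac1{|B_R|}\int_{B_1}\log\frac1{|z|}dz\le C$.

(ii) Fix $R\ge2$ and let $x\in B_R$. Over $|y|\ge4R$ the integrand is at most $\log4\cdot\theta(y)$ in absolute value, by the computation in (i), and it is continuous in $x$. So this part converges absolutely and is continuous on $B_R$ by dominated convergence. Over $|y|<4R$ we have the convolution of the locally integrable function $\log|\cdot|$ with the bounded, compactly supported function $\theta1_{B_{4R}}$, which is absolutely convergent and continuous, minus a finite constant. The upper bound follows from $|x-y|\le|x|+|y|\le(1+|x|)(1+|y|)$. Let $\varphi\in C_c^\infty$. By (4) with $x_0=0$ the integral $\int\big|\log\frac{|x-y|}{1+|y|}\big||(-\Delta)^m\varphi(x)|\,dx$ is bounded uniformly in $y$, so Fubini's theorem applies. Since $\int(-\Delta)^m\varphi\,dx=0$, the term $\log(1+|y|)$ drops out, and (3) gives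
$$\int V(-\Delta)^m\varphi\,dx=\int\theta(y)\int\log|x-y|\,(-\Delta)^m\varphi(x)\,dx\,dy=-\gamma_m\int\theta\varphi .$$

(iii) The right side is continuous, so it is in $L^q_{loc}$ for all $q<\infty$. By elliptic $L^q$ regularity $w\in W^{2m,q}_{loc}$ for all $q$, hence $w\in C^{1}$, in fact $C^{2m-1,\beta}$ for $\beta<1$. Then the right side has the same regularity, and Schauder estimates raise the regularity of $w$ by $2m$ each time around. $\blacksquare$

## 4. Theorem A by a contraction

Let $m\ge3$, $p(x)=-|x'|^2(1+x_1^2)$, so $\Delta^mp=0$. We look for $u=p+w$ plus a constant, where $w$ is a logarithmic potential of a small multiple of $e^{2m(p+w)}$. Since $w$ must be allowed to grow logarithmically, we measure it against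
$$\omega(x)=\log(2+|x|)\le(2+|x|)^{1/2},\qquad g:=e^{2mp}(2+|x|).$$
(The inequality holds because $\log s/\sqrt s$ has maximum $2/e<1$.)

**Step 1: the ridge can afford powers of $|x|$.** Let $1\le q\le2$. We have $2+|x|\le(2+|x_1|)(1+|x'|)$. With $z=(1+x_1^2)^{1/2}x'$ we have $|x'|\le|z|$ and $e^{2mp}=e^{-2m|z|^2}$. Hence
$$\int e^{2mp}(2+|x|)^q\,dx\le\int_{\mathbb R}(2+|x_1|)^q(1+x_1^2)^{-\frac{2m-1}2}dx_1\int_{\mathbb R^{2m-1}}(1+|z|)^qe^{-2m|z|^2}dz<\infty,$$
since $q-(2m-1)\le2-5=-3$. Taking $q=1$ gives $g\in L^1$. Taking $q=2$ and using $e^{4mp}\le e^{2mp}$ gives $g\in L^2$. Taking $q=\frac32$ and using $\omega g\le e^{2mp}(2+|x|)^{3/2}$ gives $\omega g\in L^1$.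

**Step 2: potentials of densities below $g$ are $O(\omega)$.** For measurable $h$ with $|h|\le g$ put $Lh(x)=\int\log|x-y|\,h(y)\,dy$. On $|x-y|<1$ use the Cauchy–Schwarz inequality. On $|x-y|\ge1$ use $0\le\log|x-y|\le\log\big((2+|x|)(2+|y|)\big)=\omega(x)+\omega(y)$. This gives
$$|Lh(x)|\le\|\log|\cdot|\|_{L^2(B_1)}\|g\|_2+\omega(x)\|g\|_1+\|\omega g\|_1\le C_1\omega(x),\tag{5}$$
where $\omega\ge\log2>0$ absorbs the constants. By linearity, $|h|\le tg$ implies $|Lh|\le tC_1\omega$. If moreover $h\ge0$, then $h$ is integrable and locally bounded, and $Lh$ differs from the potential $V$ of Lemma 1(ii) with $\theta=h$ only by the finite constant $\int\log(1+|y|)h(y)\,dy\le\|\omega g\|_1$. So $Lh$ is continuous and $(-\Delta)^mLh=-\gamma_mh$.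

**Step 3: the contraction.** Let
$$D=\Big\{w\in C(\mathbb R^{2m}):|w|\le\tfrac1{4m}\omega\Big\},\qquad\|w\|=\sup\frac{|w|}\omega,$$
which is a complete metric space, and for $w\in D$ let
$$Tw=\frac\lambda{\gamma_m}L\big(e^{2m(p+w)}\big),\qquad\lambda=\frac{\gamma_m}{4mC_1}.$$
For $w\in D$ we have $e^{2mw}\le e^{\omega/2}=(2+|x|)^{1/2}$, so $0\le e^{2m(p+w)}\le g$. By Step 2, $Tw$ is continuous and $|Tw|\le\frac{\lambda C_1}{\gamma_m}\omega=\frac1{4m}\omega$. Thus $T$ maps $D$ into $D$. For $w_1,w_2\in D$ the mean value theorem gives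
$$\big|e^{2m(p+w_1)}-e^{2m(p+w_2)}\big|\le2m\,e^{2mp}(2+|x|)^{1/2}\,\omega\,\|w_1-w_2\|\le2m\,g\,\|w_1-w_2\|,$$
because $\omega\le(2+|x|)^{1/2}$. By Step 2 and linearity, $\|Tw_1-Tw_2\|\le\frac{2m\lambda C_1}{\gamma_m}\|w_1-w_2\|=\frac12\|w_1-w_2\|$. Let $w=Tw$ be the fixed point.

**Step 4: the solution.** By Step 2, $(-\Delta)^mw=-\lambda e^{2m(p+w)}$, and $w$ is smooth by Lemma 1(iii). Put $u:=p+w+\frac1{2m}\log\frac\lambda{|Q|}$. Since $\Delta^mp=0$,
$$(-\Delta)^mu=-\lambda e^{2m(p+w)}=Qe^{2mu},\qquad\int e^{2mu}\,dx\le\frac\lambda{|Q|}\|g\|_1<\infty .$$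

**Step 5: $u$ is unbounded along the ridge.** Let $x=te_1$, $t\ge2$. For $|y|\le1$ we have $|x-y|\ge t-1\ge t/2\ge1$. The integrand of $L$ is negative only where $|x-y|<1$, and there Cauchy–Schwarz bounds the loss. So
$$w(te_1)\ge\frac\lambda{\gamma_m}\Big[\log\frac t2\int_{B_1}e^{2m(p+w)}dy-\|\log|\cdot|\|_{L^2(B_1)}\|g\|_2\Big]\longrightarrow+\infty .$$
Since $p(te_1)=0$, we get $u(te_1)\to+\infty$. $\blacksquare$

So the claim of (iii) fails for every $m>2$.

## 5. How much volume a ridge can carry: the threshold $\alpha_m^*$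

Which volumes occur? In the model, $e^{2mu}$ behaves on a ridge at distance $r$ like $r^{4mα}$, since $v\approx2\alpha\log r$. To carry large $\alpha$ the ridge should be as narrow as possible. But $\deg p\le2m-2$ gives $D^2p=O(r^{2m-4})$, so a ridge cannot be narrower than about $r^{-(m-2)}$. Its cross-section then has volume of order $r^{-(m-2)(2m-1)}$, and $\int^\infty r^{4m\alpha-(m-2)(2m-1)}dr$ is finite exactly when $4m\alpha<(m-2)(2m-1)-1$. The following theorem makes this precise and decides the borderline case.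

**Theorem B.** Let $m\ge2$ and $Q=-(2m-1)!$ (for general $Q<0$ replace $\alpha$ by $|Q|\alpha/(2m-1)!$). Put
$$\alpha_m^*:=\frac{2m^2-5m+1}{4m}=\frac{(m-2)(2m-1)-1}{4m}\qquad(\alpha_2^*<0,\quad\alpha_m^*>0\text{ for }m\ge3).$$

(a) Every solution of (1)–(2) has the form $u=p+v$, where
$$v(x)=2\int\log\frac{|x-y|}{1+|y|}\,d\mu(y),\qquad d\mu=\frac{e^{2mu}dy}{|S^{2m}|},\tag{6}$$
and $p$ is a polynomial of degree $\le2m-2$, bounded above. Let $M(r):=\max_{|x|=r}p$. Exactly one of the following holds:

1. $M(r)\to-\infty$, and $u(x)\le-c|x|^q+C$ for some $c,q>0$; or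
2. $M$ is bounded on $[0,\infty)$, $\sup u=+\infty$, and $\sup_{|x|\le r}u=(2\alpha+o(1))\log r$ as $r\to\infty$.

(b) If $\sup u=+\infty$, then $\alpha\le\alpha_m^*$ (hence $m\ge3$).

(c) If $m\ge3$, then for every $\alpha\in(0,\alpha_m^*]$ there is a solution with volume $\alpha$ and $\sup u=+\infty$.

So unbounded solutions with volume $\alpha$ exist if and only if $0<\alpha\le\alpha_m^*$. For $m=2$ there are none, which reproves (iii). For $m=3$ the threshold is $\alpha_3^*=\frac13$. The remark on general $Q$ is the scaling of Section 1 with $\lambda=(2m-1)!/|Q|$, which multiplies the volume by $|Q|/(2m-1)!$.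

In Sections 6–9, $m\ge2$ and $u$ solves (1)–(2) with $Q=-(2m-1)!$. The measure $\mu$ has mass $\alpha>0$.

## 6. The splitting $u=p+v$

Define $v$ by (6). Lemma 1(ii) with $\theta=2e^{2mu}/|S^{2m}|$, which is integrable and smooth, shows that $v$ is continuous, that
$$v(x)\le2\alpha\log(1+|x|),\tag{7}$$
and that $(-\Delta)^mv=-\frac{2\gamma_m}{|S^{2m}|}e^{2mu}=-(2m-1)!\,e^{2mu}$. The right side is smooth, so $v$ is smooth, and $p:=u-v$ is a smooth function with $\Delta^mp=0$. The aim of this section is to show that $p$ is a polynomial of degree at most $2m-2$.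

Two textbook facts are needed for a function $P$ with $\Delta^mP=0$. The first is Pizzetti's formula, $\langle P\rangle_{x_0,R}=\sum_{i=0}^{m-1}c_iR^{2i}\Delta^iP(x_0)$ with constants $c_i=c_i(m)$. For instance, for $m=2$ it reads $\langle P\rangle_{x_0,R}=P(x_0)+\frac{R^2}{12}\Delta P(x_0)$; with $P=|x|^2$ and $x_0=0$ both sides equal $\frac23R^2$. The second is the interior estimate
$$|D^{2m-1}P(x_0)|\le CR^{-(2m-1)}\langle|P|\rangle_{x_0,R}.\tag{8}$$
By scaling it suffices to show this for $x_0=0$, $R=1$. Take $\chi\in C_c^\infty(B_1)$ with $\chi=1$ on $B_{3/4}$ and let $\Gamma=\gamma_m^{-1}\log\frac1{|x|}$. Then $\chi P=\Gamma*(-\Delta)^m(\chi P)$, and $(-\Delta)^m(\chi P)=\sum_{|\beta|\le2m-1}a_\beta\partial^\beta P$, with smooth $a_\beta$ compactly supported in $\{\frac34\le|y|<1\}$. For $|x|<\frac14$ we integrate by parts to move all derivatives off $P$. This gives $P(x)=\int_{B_1}k(x,y)P(y)\,dy$ with a kernel $k$ whose $x$-derivatives are bounded, and differentiating at $x=0$ gives (8).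

**Step 1: means of $|v|$ and of $p^+$ grow at most logarithmically.** Fix $x_0$ and let $R\ge2+|x_0|$. By (4) and Fubini, $\langle|v|\rangle_{x_0,R}\le C\log R$. Since $2mu\le e^{2mu}$, we have $u^+\le\frac1{2m}e^{2mu}$, and by (2) $\langle u^+\rangle_{x_0,R}\le C$. As $p^+\le u^++v^-$, we get $\langle p^+\rangle_{x_0,R}\le C\log R$.

**Step 2: $D^{2m-1}p=0$.** By Pizzetti's formula, $\langle p\rangle_{x_0,R}=O(R^{2m-2})$ as $R\to\infty$. Since $|p|=2p^+-p$, also $\langle|p|\rangle_{x_0,R}=O(R^{2m-2})$. Now (8) gives $|D^{2m-1}p(x_0)|\le CR^{-(2m-1)}R^{2m-2}\to0$. As $x_0$ was arbitrary, $D^{2m-1}p\equiv0$, and $p$ is a polynomial of degree $\le2m-2$.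

## 7. Lower bounds for $v$ on shrinking balls

Pointwise, $v$ can be far below $2\alpha\log|x|$ where $\mu$ concentrates. Averages over balls, even polynomially small ones, behave better.

**Lemma 2.** For all $\varepsilon,B>0$ there are $r_0,C$ such that for $|x_0|=r\ge r_0$ and $r^{-B}\le\rho\le1$,
$$\langle v\rangle_{x_0,\rho}\ge2(\alpha-\varepsilon)\log r-C.\tag{9}$$

**Step 1: averaging removes the singularity.** We claim that
$$\langle\log|\cdot-y|\rangle_{x_0,\rho}\ge\log\max(|x_0-y|,\rho)-C_m .$$
If $|x_0-y|\ge2\rho$, then $|x-y|\ge|x_0-y|-\rho\ge\frac12|x_0-y|$ on $B_\rho(x_0)$, and the claim holds with $\log2$. If $|x_0-y|<2\rho$, put $x=x_0+\rho z$, $y=x_0+\rho w$. The mean equals $\log\rho$ plus the mean of $\log|z-w|$ over $z\in B_1$, which is at least $-\frac1{|B_1|}\int_{B_1}\log\frac1{|z|}dz$; and $\log\rho\ge\log\max(|x_0-y|,\rho)-\log2$.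

**Step 2: splitting the mass.** Choose $R\ge1$ such that $\varepsilon':=\mu(\mathbb R^{2m}\setminus B_R)$ satisfies $\varepsilon'(B+3)\le\varepsilon$, and let $r\ge2R+3$. By Fubini and Step 1,
$$\langle v\rangle_{x_0,\rho}\ge2\int\log\frac{\max(|x_0-y|,\rho)}{1+|y|}\,d\mu(y)-2\alpha C_m .$$
We bound the integral from below region by region (boundary spheres have $\mu$-measure zero).

* For $|y|\le R$: $|x_0-y|\ge r-R\ge r/2$ and $1+|y|\le1+R$. This region contributes at least $2(\alpha-\varepsilon')\log r-C$.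
* For $R<|y|\le r/2$: $|x_0-y|\ge r/2$ and the ratio is at least $\frac{r/2}{1+r/2}\ge\frac14$. For $|y|\ge2r$: $|x_0-y|\ge\frac12|y|$, $1+|y|\le2|y|$, and the ratio is again at least $\frac14$. These regions contribute at least $-2\varepsilon'\log4$.
* For $r/2<|y|<2r$: we have $|y|>R$, and the ratio is at least $\frac{r^{-B}}{1+2r}\ge r^{-B-2}$, since $1+2r\le r^2$ for $r\ge3$. This region contributes at least $-2\varepsilon'(B+2)\log r$.

The sum is at least $2\big(\alpha-\varepsilon'(B+3)\big)\log r-C\ge2(\alpha-\varepsilon)\log r-C$. $\blacksquare$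

## 8. The growth of $M(r)=\max_{|x|=r}p$ and the two alternatives

A function of one real variable is semialgebraic if its graph is a finite union of sets, each given by finitely many polynomial equations and inequalities. The function $M$ is semialgebraic: its graph for $r\ge0$ consists of the pairs $(r,\tau)$ such that $p(x)=\tau$ for some $x$ with $|x|=r$, while $p(x)\le\tau$ for all $x$ with $|x|=r$, and by the Tarski–Seidenberg theorem the quantifiers can be eliminated. Consequently, for large $r$ either $M\equiv0$ or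
$$M(r)=ar^q(1+o(1))\quad\text{with }a\ne0,\ q\in\mathbb Q\tag{10}$$
(Hörmander, *The Analysis of Linear Partial Differential Operators II*, Thm. A.2.5).

The exponent need not be an integer. In the plane, take $p=-(x_2-x_1^3)^2-x_1^2$. The circle of radius $r$ meets the curve $x_2=x_1^3$ at points with $x_1^2+x_1^6=r^2$, so $M(r)\ge-x_1^2=-r^{2/3}(1+o(1))$. Conversely, suppose $p(x)\ge-(1-\delta)r^{2/3}$ at some $|x|=r$, with $0<\delta<1$. Then $|x_1|\le(1-\delta)^{1/2}r^{1/3}$, so $|x_1|^3\le(1-\delta)^{3/2}r$, while $|x_2|=r(1-o(1))$. This makes $(x_2-x_1^3)^2$ at least a positive multiple of $r^2$, a contradiction for large $r$. So $M(r)=-r^{2/3}(1+o(1))$.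

**Step 1: $p$ is bounded above.** The finite volume must exclude $a>0$, $q>0$ in (10). Let $|x_0|=r\ge1$ with $p(x_0)=M(r)$ and let $\rho=r^{-(2m-2)}$. Since $\deg\nabla p\le2m-3$, we have $|\nabla p|\le Cr^{2m-3}$ on $B_1(x_0)$, so $p\ge M(r)-C$ on $B_\rho(x_0)$. By Jensen's inequality and (9) with $\varepsilon=\alpha$, $B=2m-2$, for large $r$
$$\alpha|S^{2m}|\ge\int_{B_\rho(x_0)}e^{2mu}\ge|B_\rho|\exp\big(2m\langle p+v\rangle_{x_0,\rho}\big)\ge c\,r^{-2m(2m-2)}e^{2mM(r)} .$$
So $M(r)\le C\log r$ for large $r$, and $a>0$, $q>0$ is impossible. Hence $M$ is bounded above for large $r$. As $M$ is continuous on $[0,\infty)$, there is $C_0$ with $p\le C_0$ on $\mathbb R^{2m}$.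

**Step 2: two cases.** If $a<0<q$ in (10), then $M(r)\to-\infty$, and (7) gives $u(x)\le M(|x|)+2\alpha\log(1+|x|)\le-c|x|^q+C$. This is alternative 1, and there $\sup u<\infty$. Otherwise $M\equiv0$ for large $r$ or $q\le0$, and $M$ is bounded on $[0,\infty)$. The two cases exclude each other. It remains to show that bounded $M$ implies the rest of alternative 2.

**Step 3: a bounded $M$ gives balls of radius $\sim r^{-(m-2)}$ on which $p$ is bounded below.** Let $M\ge-C_1$. For each $r\ge1$ choose $y_r$ with $|y_r|=r$ and $p(y_r)=M(r)\ge-C_1$. Since $D^2p$ has degree at most $2m-4$, there is $K\ge1$, independent of $r$, with $|D^2p|\le\Lambda:=Kr^{2m-4}$ on the closed unit ball around $y_r$. A large gradient at $y_r$ would push $p$ above $C_0$ nearby: if $\nabla p(y_r)\ne0$, let $e=\nabla p(y_r)/|\nabla p(y_r)|$ and $t=\Lambda^{-1/2}\le1$. Then Taylor's formula gives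
$$C_0\ge p(y_r+te)\ge-C_1+\Lambda^{-1/2}|\nabla p(y_r)|-\tfrac12 ,$$
so $|\nabla p(y_r)|\le(C_0+C_1+\frac12)\Lambda^{1/2}$, which is also true if the gradient vanishes. By Taylor's formula again, for $|x-y_r|\le\Lambda^{-1/2}$ we have $p(x)\ge-C_1-(C_0+C_1+\frac12)-\frac12$. That is, with a constant $C_2$,
$$p\ge-C_2\quad\text{on }B_{\rho_r}(y_r),\qquad\rho_r=K^{-1/2}r^{-(m-2)} .\tag{11}$$

**Step 4: the growth of $\sup u$.** For large $r$ we have $r^{-(m-1)}\le\rho_r\le1$, so (9) with $B=m-1$ and (11) give, for every $\varepsilon>0$,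
$$\langle u\rangle_{y_r,\rho_r}\ge2(\alpha-\varepsilon)\log r-C_\varepsilon .$$
Hence $\sup_{|x|\le r+1}u\ge2(\alpha-\varepsilon)\log r-C_\varepsilon$ for large $r$. On the other side, $u\le C_0+2\alpha\log(1+|x|)$ by (7). Together, $\sup_{|x|\le r}u=(2\alpha+o(1))\log r$, and since $\alpha>0$, $\sup u=+\infty$. This is alternative 2, and (a) is proved. $\blacksquare$

## 9. Disjoint balls along the ridge: proof of (b)

Suppose $\sup u=+\infty$. Then we are not in alternative 1, so $M$ is bounded and (11) holds. We add up the volume of many disjoint balls centered at points $y_r$.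

**Step 1: the balls.** For large $k$ let $\rho=K^{-1/2}2^{-(k+1)(m-2)}$. For $r\in[2^k,2^{k+1}]$ we have $\rho\le\rho_r$. Moreover $\rho\ge r^{-(m-1)}$ for large $k$, since $r^{-(m-1)}\le2^{-k(m-1)}$ and $k(m-1)-(k+1)(m-2)=k-(m-2)\to\infty$. Take the radii $r_j=2^k+2\rho j$, $j=0,1,2,\dots$, that lie in $[2^k,2^{k+1}]$. There are at least $2^k/(2\rho)$ of them. The balls $B_\rho(y_{r_j})$ are disjoint, because $|y_{r_i}-y_{r_j}|\ge|r_i-r_j|\ge2\rho$ for $i\ne j$.

**Step 2: their volume.** Let $0<\varepsilon<\alpha$. On each ball Jensen's inequality, (11) and (9) with $B=m-1$ give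
$$\int_{B_\rho(y_{r_j})}e^{2mu}\ge|B_\rho|\exp\big(2m\langle p+v\rangle_{y_{r_j},\rho}\big)\ge c_\varepsilon\rho^{2m}r_j^{4m(\alpha-\varepsilon)}\ge c_\varepsilon\rho^{2m}2^{4mk(\alpha-\varepsilon)} .$$
Summing over $j$, with a new constant $c_\varepsilon$, and inserting $\rho$,
$$\alpha|S^{2m}|\ge c_\varepsilon\frac{2^k}\rho\rho^{2m}2^{4mk(\alpha-\varepsilon)}\ge c'_\varepsilon\,2^{k[1-(m-2)(2m-1)+4m(\alpha-\varepsilon)]}$$
for all large $k$. So the exponent is at most $0$, that is, $\alpha\le\alpha_m^*+\varepsilon$. Letting $\varepsilon\downarrow0$ gives $\alpha\le\alpha_m^*$. Since $\alpha>0>\alpha_2^*$, the case $m=2$ is impossible. $\blacksquare$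

## 10. A free energy for the prescribed volume

Now $m\ge3$, $N:=(m-2)(2m-1)$, $0<\alpha\le\alpha_m^*=\frac{N-1}{4m}$, and
$$p(x)=-|x'|^2(1+x_1^2)^{m-2},\qquad s(x)=\log(1+|x|).$$
Here $\deg p=2m-2$, so $\Delta^mp=0$, and the ridge has the extremal width $r^{-(m-2)}$. We want a probability density $\rho$ and a constant $\kappa$ with
$$\rho=e^{2m(p+v+\kappa)},\qquad v(x)=2\alpha\int\log\frac{|x-y|}{1+|y|}\,\rho(y)\,dy .\tag{12}$$

The contraction of Section 4 does not carry over. It used a small $\lambda$, while here the volume is prescribed. At $\alpha=\alpha_m^*$ there is a sharper obstacle: the only general pointwise bound on $v$ is $v\le2\alpha s$, so the natural majorant of $\rho$ is a multiple of $e^{2mp}(1+|x|)^{4m\alpha}=e^{2mp}(1+|x|)^{N-1}$. With $z=(1+x_1^2)^{\frac{m-2}2}x'$ its integral is at least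
$$\int_{\mathbb R}(1+|x_1|)^{N-1}(1+x_1^2)^{-N/2}dx_1\int_{\mathbb R^{2m-1}}e^{-2m|z|^2}dz=\infty,$$
a logarithmic divergence. There is no integrable majorant to iterate with.

The way past this is variational. Let
$$G(x,y)=\log\frac{(1+|x|)(1+|y|)}{|x-y|}\in[0,\infty],$$
so that $v=2\alpha(s-U)$ with $U(x)=\int G(x,y)\rho(y)\,dy\ge0$. Formally, (12) is the critical point equation, among probability densities, of
$$\frac1{2m}\int\rho\log\frac{\rho}{e^{2mp}(1+|x|)^{4m\alpha}}+\alpha\iint G(x,y)\rho(x)\rho(y)\,dx\,dy .$$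
The interaction comes with a plus sign, because $Q<0$, and it penalizes mass that spreads to infinity. We use this gain to pay for a logarithmic correction in the reference measure, which makes it finite even at the threshold. Put
$$\sigma=e^{2mp}(1+|x|)^{4m\alpha}(1+s)^{-2},\qquad Z=\int\sigma\,dx,$$
and for probability densities $\rho$
$$H(\rho)=\int\rho\log\frac\rho\sigma,\qquad E(\rho)=\iint G(x,y)\rho(x)\rho(y)\,dx\,dy,$$
$$F(\rho)=\frac1{2m}H(\rho)+\alpha E(\rho)-\frac1m\int\rho\log(1+s)\qquad\text{when }H(\rho),E(\rho)<\infty.$$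
The last term just undoes the factor $(1+s)^{-2}$ in $\sigma$.

**Step 1: $Z<\infty$.** Put $b=4m\alpha\le N-1$. With $z$ as above, $|x'|\le|z|$, so $1+|x|\le(1+|x_1|)(1+|z|)$. Also $s(x)\ge\log(1+|x_1|)$, and $dx'=(1+x_1^2)^{-N/2}dz$. Hence
$$Z\le\int_{\mathbb R}\frac{(1+|x_1|)^b(1+x_1^2)^{-N/2}}{(1+\log(1+|x_1|))^2}dx_1\int_{\mathbb R^{2m-1}}(1+|z|)^be^{-2m|z|^2}dz<\infty .$$
Indeed $b-N\le-1$, so the first integrand is at most a multiple of $\frac1{(1+|x_1|)(1+\log(1+|x_1|))^2}$, which is integrable.

**Step 2: elementary lower bounds.** From $t\log t\ge t-1$ with $t=\rho/\sigma$ we get $H(\rho)\ge1-Z$; in particular $H(\rho)\in(-\infty,\infty]$ is well defined. Next, $|x-y|\le(1+|x|)(1+|y|)$ gives $G\ge0$, and $|x-y|\le2(1+\max(|x|,|y|))$ gives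
$$G(x,y)\ge\min(s(x),s(y))-\log2 .$$

**Step 3: the interaction controls $\int\rho\log(1+s)$.** Let $\tau(t)=\int_{\{s>t\}}\rho$. Since $\min(s(x),s(y))=\int_0^\infty1_{\{s(x)>t\}}1_{\{s(y)>t\}}dt$,
$$\int_0^\infty\tau^2\,dt=\iint\min(s(x),s(y))\rho(x)\rho(y)\,dx\,dy\le E(\rho)+\log2 .$$
By the layer-cake formula and Cauchy–Schwarz, with $\int_0^\infty(1+t)^{-2}dt=1$,
$$\int\rho\log(1+s)=\int_0^\infty\frac{\tau(t)}{1+t}dt\le\Big(\int_0^\infty\tau^2\Big)^{1/2}\le(E(\rho)+\log2)^{1/2} .\tag{13}$$
The tail is uniformly small as well. Since $\tau$ is nonincreasing, $S\tau(S)^2\le\int_0^\infty\tau^2$, and therefore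
$$\int_{\{s>S\}}\rho\log(1+s)=\tau(S)\log(1+S)+\int_S^\infty\frac\tau{1+t}dt\le\Big(\frac{\log(1+S)}{\sqrt S}+\frac1{\sqrt{1+S}}\Big)(E(\rho)+\log2)^{1/2}.\tag{14}$$

**Step 4: $F$ is bounded below.** By Step 2 and (13), $F\ge\frac{1-Z}{2m}+\alpha E-\frac1m(E+\log2)^{1/2}$. Since $\alpha>0$, $F$ is bounded below, and on each sublevel set of $F$ first $E$ and then $H$ is bounded. The domain of $F$ is not empty: the normalized indicator of a ball has finite $H$, because $\log\sigma$ is locally bounded, and finite $E$, because $\log\frac1{|x-y|}$ is locally integrable.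

## 11. A minimizer exists

Let $\rho_k$ be a minimizing sequence for $F$. By Step 4 of Section 10, $H(\rho_k)$ and $E(\rho_k)$ are bounded.

**Step 1: a weak limit.** Let $f_k=\rho_k/\sigma$ and $d\nu=\sigma\,dx$, a finite measure. Then $\int f_k\log f_k\,d\nu=H(\rho_k)$ is bounded. As $t\log t$ is superlinear and bounded below, $(f_k)$ is uniformly integrable with respect to $\nu$ (de la Vallée-Poussin's criterion). By the Dunford–Pettis theorem a subsequence, still denoted $f_k$, converges weakly in $L^1(\nu)$ to some $f\ge0$. Put $\rho=f\sigma$. Testing with the constant $1$ gives $\int\rho=1$, and $\int\rho_ka\to\int\rho a$ for every bounded measurable $a$.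

**Step 2: $H(\rho)\le\liminf H(\rho_k)$.** The functional $f\mapsto\int f\log f\,d\nu$ on nonnegative functions is convex, and it is lower semicontinuous for strong convergence in $L^1(\nu)$ by Fatou's lemma, as $f\log f\ge-1/e$ and $\nu$ is finite. A convex, strongly lower semicontinuous functional is weakly lower semicontinuous.

**Step 3: $E(\rho)\le\liminf E(\rho_k)$.** The function $G$ is continuous with values in $[0,\infty]$. So $G_j(x,y)=\min(G(x,y),j)\,\chi_j(x)\chi_j(y)$, with continuous cutoffs $0\le\chi_j\le1$ of compact support increasing to $1$, is continuous with compact support, and $G_j\uparrow G$. By the Stone–Weierstrass theorem, on a product of compact balls containing its support $G_j$ is a uniform limit of finite sums $\sum_ia_i(x)b_i(y)$ with continuous $a_i,b_i$. For such sums, with $a_i,b_i$ set to zero off the balls, Step 1 gives convergence of the double integrals against $\rho_k(x)\rho_k(y)$. As these have total mass one, the uniform error passes through, and $\iint G_j\rho_k\rho_k\to\iint G_j\rho\rho$.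 Hence $\iint G_j\rho\rho\le\liminf_kE(\rho_k)$, and $j\to\infty$ with monotone convergence gives the claim.

**Step 4: $\int\rho_k\log(1+s)\to\int\rho\log(1+s)$.** For fixed $S$ the bounded function $\log(1+\min(s,S))$ may be tested by Step 1. The truncation error is at most $\int_{\{s>S\}}\rho_k\log(1+s)$, or the same integral with $\rho$. By (14) and the bound on $E(\rho_k)$, which by Step 3 also bounds $E(\rho)$, this tends to $0$ as $S\to\infty$, uniformly in $k$.

Together, $H(\rho),E(\rho)<\infty$ and $F(\rho)\le\liminf F(\rho_k)=\inf F$. So $\rho$ minimizes $F$.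

## 12. The Euler–Lagrange equation and the proof of (c)

**Step 1: $U(x)=\int G(x,y)\rho(y)\,dy$ is locally bounded.** This makes perturbations admissible. For $|x-y|\ge1$ we have $1+|y|\le1+|x|+|x-y|\le(2+|x|)|x-y|$, so $G(x,y)\le\log\big((1+|x|)(2+|x|)\big)$. For $|x-y|<1$ we have $1+|y|\le2+|x|$, so $G(x,y)\le\log\big((1+|x|)(2+|x|)\big)+\log\frac1{|x-y|}$. For the last term use Young's inequality $ab\le a\log a-a+e^b$ ($a\ge0$, $b\in\mathbb R$):
$$\rho(y)\log\frac1{|x-y|}\le\rho\log\rho-\rho+\frac1{|x-y|} .$$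
Here $\frac1{|x-y|}$ is integrable on $|x-y|<1$. Moreover $\rho\log\frac\rho\sigma\in L^1$, because $H(\rho)<\infty$ and its negative part is at most $\sigma/e$. As $\log\sigma$ is locally bounded, $\rho\log\rho\in L^1_{loc}$. So $U$ is finite everywhere and bounded on bounded sets.

**Step 2: the variation.** Let $\eta$ be a bounded, compactly supported probability density and $\rho_t=(1-t)\rho+t\eta$, $0<t<1$. We compute the derivative of $F(\rho_t)$ at $t=0^+$. Put $h(r)=r\log\frac r\sigma$ at each point $x$. It is convex in $r$, so the quotients $\frac1t(h(\rho_t)-h(\rho))$ decrease as $t\downarrow0$, and they are bounded above by their value at $t=1$, $h(\eta)-h(\rho)$, which is integrable. Their pointwise limit is $\big(\log\frac\rho\sigma+1\big)(\eta-\rho)$, understood as $-\infty$ where $\rho=0<\eta$, and as $0$ where $\rho=\eta=0$. By monotone convergence, and since $\int(\eta-\rho)=0$ and $\rho\log\frac\rho\sigma\in L^1$,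
$$\lim_{t\downarrow0}\frac{H(\rho_t)-H(\rho)}t=\int\eta\log\frac\rho\sigma-\int\rho\log\frac\rho\sigma\in[-\infty,\infty).$$
The first integral is well defined because its integrand is bounded above by an integrable function: $\big(\log\frac\rho\sigma+1\big)(\eta-\rho)$ is, and $\rho\big(\log\frac\rho\sigma+1\big)$ and $\eta$ are integrable. Further,
$$E(\rho_t)=(1-t)^2E(\rho)+2t(1-t)\int U\eta+t^2E(\eta),$$
with all terms finite by Step 1 and since $\eta$ is bounded with compact support. Its derivative at $0$ is $2\int U\eta-2E(\rho)=2\int U\eta-2\int U\rho$. The last term of $F$ is linear in $\rho$. Each $\rho_t$ is in the domain of $F$ ($H(\rho_t)<\infty$ by convexity), so $F(\rho_t)\ge F(\rho)$. Dividing by $t$ and letting $t\downarrow0$,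
$$\int\Phi\eta\ge\int\Phi\rho=:\kappa\in\mathbb R,\qquad\Phi:=\frac1{2m}\log\frac\rho\sigma+2\alpha U-\frac1m\log(1+s),\tag{15}$$
with $\Phi=-\infty$ where $\rho=0$, and $\Phi\rho:=0$ there. Here $\Phi\rho\in L^1$, by the finiteness of $H(\rho)$, $E(\rho)$ and (13).

**Step 3: $\Phi=\kappa$.** If $\Phi<\kappa$ on a set of positive measure, then it is so on a bounded subset $A$ of positive measure, and $\eta=1_A/|A|$ contradicts (15). So $\Phi\ge\kappa$ a.e., and in particular $\rho>0$ a.e. Since $\int(\Phi-\kappa)\rho=0$ with $\Phi-\kappa\ge0$ and $\rho>0$ a.e., $\Phi=\kappa$ a.e. Now $\log\sigma+2\log(1+s)=2mp+4m\alpha s$, so $\Phi=\kappa$ says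
$$\log\rho=2mp+4m\alpha s-4m\alpha U+2m\kappa,$$
that is, (12) holds a.e. with
$$v(x)=2\alpha\big(s(x)-U(x)\big)=2\alpha\int\log\frac{|x-y|}{1+|y|}\,\rho(y)\,dy .$$
The correction factor $(1+s)^{-2}$ has canceled.

**Step 4: regularity and the equation.** Since $U\ge0$, $v\le2\alpha s$, so by (12) $\rho$ is locally bounded, after a change on a null set, which does not affect $v$. Lemma 1(ii) with $\theta=2\alpha\rho$ shows that $v$ is continuous and $(-\Delta)^mv=-2\alpha\gamma_m\rho$ in distributions. We redefine $\rho$ on a null set so that (12) holds everywhere. Then $(-\Delta)^mv=-2\alpha\gamma_me^{2m\kappa}e^{2m(p+v)}$, and $v$ is smooth by Lemma 1(iii). Put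
$$u=p+v+\kappa+\frac1{2m}\log\big(\alpha|S^{2m}|\big).$$
Then $e^{2mu}=\alpha|S^{2m}|\rho$, so $u$ has volume $\alpha$, and since $\Delta^mp=0$ and $2\gamma_m=(2m-1)!\,|S^{2m}|$,
$$(-\Delta)^mu=-2\alpha\gamma_m\rho=-(2m-1)!\,e^{2mu} .$$

**Step 5: $u$ is unbounded above.** With $d\mu=e^{2mu}dx/|S^{2m}|=\alpha\rho\,dx$, the function $v$ is exactly the one in (6), so the polynomial of part (a) is $p$ plus a constant. Since $p\le0$ and $p(re_1)=0$, we have $\max_{|x|=r}p=0$ for all $r$. So the function $M$ of part (a) is constant, alternative 2 holds, and $\sup u=+\infty$. $\blacksquare$
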